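# A flow whose functional envelope has finite positive entropy

## The tent map acting on curves in the interval

Let $g(u)=1-|2u-1|$ be the full tent map on $[0,1]$. On $[0,\frac14]$ we have $g^2(u)=4u$. On $[\frac12,\frac34]$ we have $g(u)=2-2u\in[\frac12,1]$, so $g^2(u)=2-2(2-2u)=4u-2$. In base 4, the map $g^2$ erases the first digit when that digit is $0$ or $2$. So for a word $w=w_0w_1\cdots w_{n-1}$ of zeros and ones put
$$a_w=\sum_{i=0}^{n-1}\frac{2w_i}{4^{\,i+1}} .$$
All terms after the first add up to less than $\frac16$, so $a_w$ lies in $[0,\frac14]$ or in $[\frac12,\frac34]$ according to $w_0$, and $g^2(a_w)=a_{w_1\cdots w_{n-1}}$. Repeating this, $g^{2i}(a_w)\in[\frac{w_i}2,\frac{w_i}2+\frac16]$ for $0\le i<n$. If $w\ne w'$ differ at place $i$, then $|g^{2i}(a_w)-g^{2i}(a_{w'})|\ge\frac13\ge\frac14$. For $n=2$ the four points are $0,\frac18,\frac12,\frac58$. Thus, watching $2n$ moments at resolution $\frac14$, we distinguish $2^n$ orbits, and the exponential growth rate is at least $\frac12\log2>0$.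

Now let $g$ act on curves instead of points: send a continuous $f\colon[0,1]\to[0,1]$ to $g\circ f$. If $f$ is a constant $a$, the result is the constant $g(a)$, and nothing new happens. If $f$ is the affine map with $f(0)=a$, $f(1)=b$, then $g\circ f$ need not be affine, but its endpoint values are $g(a)$ and $g(b)$. The two ends evolve independently, and the rate doubles. With $k$ points $x_1,\dots,x_k$ of $[0,1]$ and the piecewise linear $f$ with prescribed values $f(x_i)=a_i$, where each $a_i$ is one of the $2^n$ points $a_w$, we distinguish $2^{nk}$ curves in $2n$ moments. The rate is at least $\frac k2\log2$ for every $k$, so it is infinite.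

Compare this with an isometry $T$ of a compact metric space $X$. Then $\sup_x\rho(Tf(x),Tf'(x))=\sup_x\rho(f(x),f'(x))$, so no two self-maps of $X$ separate in time, and the rate is $0$. We have seen $0$ and $\infty$. Can anything in between occur?

## The functional envelope and its entropy

Let $(X,\rho)$ be a compact metric space and $T\colon X\to X$ continuous. Spaces are nonempty throughout.

**Definition (functional envelope).** $C(X,X)$ is the space of continuous self-maps of $X$ with $d(f,f')=\sup_{x}\rho(f(x),f'(x))$, and $F_T\colon C(X,X)\to C(X,X)$ is $F_T(f)=T\circ f$. The system $(C(X,X),F_T)$ is the functional envelope of $(X,T)$.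

Since $T$ is uniformly continuous, so is $F_T$. The space $C(X,X)$ need not be compact, so we use Bowen's definition of entropy.

**Definition (entropy).** Let $F$ be a uniformly continuous map of a metric space $(Z,d)$, and let $d_n(u,v)=\max_{0\le i<n}d(F^iu,F^iv)$. A set is $(n,\varepsilon)$-separated if $d_n(u,v)\ge\varepsilon$ for any two distinct points of it. For compact $K\subset Z$ let $s_n(\varepsilon,K)$ be the maximal cardinality of an $(n,\varepsilon)$-separated subset of $K$, and put
$$h(F,K)=\lim_{\varepsilon\to0}\limsup_{n\to\infty}\frac1n\log s_n(\varepsilon,K),\qquad h(F)=\sup_{K\text{ compact}}h(F,K).$$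

Requiring $d_n>\varepsilon$ instead of $d_n\ge\varepsilon$ gives the same entropy: a set separated in the strict sense is separated in ours, and one separated at scale $\varepsilon$ in ours is strictly separated at scale $\varepsilon/2$. If $Z$ is compact then $h(F)=h(F,Z)$ is ordinary topological entropy. We use three facts.

**(E1)** If $K$ is covered by $q$ sets of $d_n$-diameter $<\varepsilon$, then $s_n(\varepsilon,K)\le q$, because each of them contains at most one point of a separated set. Conversely, $K$ is covered by $s_n(\varepsilon/3,K)$ sets of $d_n$-diameter $<\varepsilon$, namely the open $d_n$-balls of radius $\varepsilon/3$ about a maximal $(n,\varepsilon/3)$-separated set.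

**(E2)** $s_n(\varepsilon,K\cup L)\le s_n(\varepsilon,K)+s_n(\varepsilon,L)$, so $h(F,K\cup L)=\max\{h(F,K),h(F,L)\}$.

**(E3)** For a product map with the max metric,
$$\prod_i s_n(\varepsilon,K_i)\le s_n\Big(\varepsilon,\prod_iK_i\Big)\le\prod_i s_n(\varepsilon/3,K_i).$$
On the left, products of separated sets are separated. On the right, take products of the covers from (E1). Hence $h(\prod F_i,\prod K_i)\le\sum h(F_i,K_i)$ and $h(F^{\times m},K^m)=m\,h(F,K)$. (For compact systems see also the product formula in Walters, *An Introduction to Ergodic Theory*, Thm 7.10.)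

From the textbook theory of compact systems we recall: entropy does not increase on closed invariant subsets or factors, it is a conjugacy invariant, $h(T^{-1})=h(T)$ for a homeomorphism $T$, and the entropy of a subshift is the exponential growth rate of its number of words of length $L$.

The constant self-maps of $X$ form a compact $F_T$-invariant set isometric to $X$, on which $F_T$ acts as $T$. Hence always
$$h(F_T)\ge h(T).\tag{1}$$

S. Kolyada and J. Semikina conjectured that *the functional envelope has entropy either zero or infinity*. The problem is taken from Downarowicz, Snoha and Tywoniuk, "Minimal spaces with cyclic group of homeomorphisms", arXiv:1503.03246 (2015). The conjecture is known to hold for all Peano continua (locally connected metric continua) and for all compact spaces with continuum many components. There are also zero entropy maps on the interval and on countable spaces with $h(F_T)=\infty$. We shall see that in general the conjecture is false.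

## Independent pieces, and rigid motion along a flow

What must a counterexample look like? The interval produced infinite entropy because the values of $f$ at different points moved independently. Disconnectedness produces independence as well.

**Lemma 1 (clopen pieces).** If a compact metric space $X'$ has at least $m$ components and $T'\colon X'\to X'$ is continuous, then $h(F_{T'})\ge m\,h(T')$.

*Proof.* In a compact space components are quasi-components, so two points in different components are separated by a clopen set. Choose $m$ points in different components and a clopen set separating each pair. The atoms of the finite algebra generated by these clopen sets are clopen, and the $m$ points lie in different atoms. Merging the remaining atoms into one of these, we write $X'$ as a disjoint union of $m$ nonempty clopen sets. The maps constant on each of them form a closed $F_{T'}$-invariant set. Recording the $m$ values identifies it isometrically with $X'^m$ in the max metric, and $F_{T'}$ becomes $T'^{\times m}$. By (E3) its entropy is $m\,h(T')$. $\square$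

So if $h(T)>0$ and $h(F_T)<\infty$, then $X$ has finitely many components, and we look for a connected $X$. A first thought is a space with so few self-maps that the envelope contains little besides the constants. Pushed to the extreme this defeats itself: $T$ belongs to $C(X,X)$, and if $C(X,X)$ consisted only of constants and the identity, then $T$ would be one of these, $h(T)=0$, and $h(F_T)=0$ as well. Positive entropy of $T$ requires a supply of self-maps.

Instead of forbidding maps, we can prevent their values from moving independently. Suppose $T=\varphi_\tau$ is a map of a flow $\varphi$ on $X$. For any point $z$ and any continuous $g\colon X\to\mathbb R$ there is the self-map $f(x)=\varphi_{g(x)}(z)$. This family is as rich as $C(X,\mathbb R)$, but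
$$T^nf(x)=\varphi_{g(x)}(T^nz),\tag{2}$$
since flow maps commute. The shape $g$ is frozen, and only the single point $z$ moves. The interval trick fails here, and such maps should contribute no more than $h(T)$. The task is to find a flow of positive entropy for which every other self-map of $X$ is harmless too.

**The space.** Let $S$ be the shift on $\{0,1\}^{\mathbb Z}$, $(Sy)_i=y_{i+1}$, and let $Y\subset\{0,1\}^{\mathbb Z}$ be a minimal subshift (every orbit is dense) with $h(S|_Y)>0$. One is constructed in the next section. A finite system has entropy $0$, so $Y$ is infinite. A periodic orbit would be closed and dense, hence all of $Y$, so $Y$ has no periodic points. Also $0<h(S|_Y)\le\log2$. Write $S$ for $S|_Y$. The suspension is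
$$X=(Y\times\mathbb R)/\!\sim,\qquad (y,s)\sim(S^ny,s-n)\quad(n\in\mathbb Z),$$
with quotient map $p(y,s)=[y,s]$ and flow $\varphi_t[y,s]=[y,s+t]$.

A toy case, excluded by our choice of $Y$: if $Y$ were one periodic orbit of $q$ points, then $[y,s]=[y,s+q]$, $X$ would be the circle $\mathbb R/q\mathbb Z$ and $\varphi_\tau$ a rotation, with envelope entropy $0$ in the usual metric.

**Theorem 1.** $X$ is a metric continuum. For every $\tau\in\mathbb R$ and $T=\varphi_\tau$,
$$h(F_T)=h(T)=|\tau|\,h(S).$$
In particular $T=\varphi_1$ satisfies $0<h(F_T)=h(S)<\infty$, so the conjecture is false.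

**Theorem 2.**

1. For this single continuum $X$, $\{h(F_T):T\in C(X,X)\}=[0,\infty]$, and every value in $[0,\infty)$ is realized by a homeomorphism $T$ with $h(F_T)=h(T)$.
2. For $T=\varphi_\tau$, $C(X,X)$ splits into two clopen $F_T$-invariant sets $A\sqcup B$. Here $A$ is the set of maps whose image lies in one orbit segment of the flow, and $F_T|_B$ has equicontinuous iterates. In particular $F_T$ has entropy $0$ on the space of homeomorphisms of $X$.
3. For every compact metric $X'$ with at least $m$ components and every continuous $T'\colon X'\to X'$, $h(F_{T'})\ge m\,h(T')$. For each $m\ge1$ there is an example with exactly $m$ components and $0<h(F_{T'})=m\,h(T')<\infty$. Consequently, if $h(T')>0$ and $h(F_{T'})<\infty$, then $X'$ has finitely many components, and the constant $m$ is sharp.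

## A minimal subshift of positive entropy

**Step 1: words in which everything recurs.** The purpose is to force each block to contain all earlier blocks (for minimality) while leaving most of it free (for entropy). Let $W_0=\{0,1\}$ and $\ell_0=1$. Given a set $W_n$ of $N_n\ge2$ words of length $\ell_n$, enumerated as $w_1,\dots,w_{N_n}$, let $W_{n+1}$ be the set of all words
$$w_1w_2\cdots w_{N_n}\,v_1v_2\cdots v_{m_n},\qquad v_i\in W_n\text{ arbitrary}.$$
For example, with $m_0=3$, the set $W_1$ consists of the eight words $01v_1v_2v_3$. (The actual choice of $m_0$ below is larger.) We have $\ell_{n+1}=\ell_n(N_n+m_n)$ and $N_{n+1}=N_n^{m_n}$, so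
$$\frac{\log N_{n+1}}{\ell_{n+1}}=\frac{\log N_n}{\ell_n}\cdot\frac{m_n}{N_n+m_n}.$$
Choose $m_n$ so large that the last factor is at least $1-4^{-n-1}$. As $\prod_n(1-4^{-n-1})\ge1-\sum_n4^{-n-1}=\frac23$, we get $\log N_n/\ell_n\ge\frac23\log2$ for all $n$.

**Step 2: the subshift.** We now pass to bi-infinite sequences and check the required properties. Let $Y$ be the set of $y\in\{0,1\}^{\mathbb Z}$ all of whose finite subwords are subwords of words from $\bigcup_nW_n$. It is closed and shift-invariant. It is nonempty: center a word of $W_n$ at the origin, fill up arbitrarily, and take a limit point as $n\to\infty$, using $\ell_n\to\infty$.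

*Minimality.* Let $y\in Y$ and $n\ge0$. A subword of $y$ of length $3\ell_{n+1}$ is a subword of a word in some $W_k$. Each word of $W_k$ is a subword of words of $W_{k+1}$, so we may take $k>n+1$. A word of $W_k$ is a concatenation of words of $W_{n+1}$, so our subword contains a full word of $W_{n+1}$, and therefore all words of $W_n$. Thus every $y\in Y$ contains every word of every $W_n$, hence every finite word occurring in $Y$. So the orbit of $y$ meets every nonempty cylinder of $Y$.

*Entropy.* All $N_n$ words of $W_n$ occur in $Y$, so $h(S|_Y)\ge\lim_n\log N_n/\ell_n\ge\frac23\log2>0$.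

For a later remark: $Y$ has no isolated points. If $y$ were isolated, every orbit, being dense, would contain $y$, so $Y$ would be the single orbit of $y$. All its points would be isolated, and the compact set $Y$ would be finite.

## The suspension as a covering quotient

**Step 3: $X$ is compact metrizable and carries a continuous flow.** We need lifts of paths and a metric. For $n\in\mathbb Z$ let $n\cdot(y,s)=(S^ny,s-n)$. The translates of $Y\times(s-\frac13,s+\frac13)$ are pairwise disjoint, since their real coordinates lie in disjoint intervals. The map $p$ is open, because $p^{-1}(p(U))=\bigcup_n n\cdot U$ is open for open $U$. So $p$ is injective on $Y\times(s-\frac13,s+\frac13)$, maps it homeomorphically onto an open set, and the preimage of that set is the disjoint union of the translates: $p$ is an open covering map.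

The map $\pi\colon X\to\mathbb R/\mathbb Z$, $\pi[y,s]=s\bmod1$, is well defined and continuous. *Hausdorff:* points with different $\pi$ are separated by $\pi$. Two different points with the same $\pi$ can be written $[y,s],[y',s]$ with $y\ne y'$. Take disjoint clopen $U\ni y$, $U'\ni y'$. The open sets $p(U\times(s-\frac13,s+\frac13))$ and $p(U'\times(s-\frac13,s+\frac13))$ are disjoint by injectivity. *Compact:* $X=p(Y\times[0,1])$. *Second countable:* $p$ is open. So $X$ is metrizable. Fix a metric $\rho$.

The flow is well defined, and jointly continuous because $p\times\mathrm{id}$ is an open surjection onto $X\times\mathbb R$.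

**Step 4: three facts about orbits and nearby points.** These are all we shall use about the geometry of $X$.

**(1a)** *For each $z\in X$ the map $t\mapsto\varphi_tz$ is injective.* If $[y,s+t]=[y,s+t']$, then $S^ny=y$ and $t'-t=-n$ for some $n\in\mathbb Z$. As $Y$ has no periodic points, $n=0$.

**(1b)** *Every orbit is dense, and $X$ is connected.* Since $[y,r+n]=[S^ny,r]$, the orbit of $[y,s]$ contains all $[S^ny,r]$ with $n\in\mathbb Z$, $r\in\mathbb R$, and $\{S^ny\}$ is dense in $Y$. So $X$ is the closure of a continuous image of $\mathbb R$.

**(1c)** *For every $\eta\in(0,\frac14)$ there is $\delta>0$ such that if $w=[y,s]$ with $s\in[0,1)$ and $\rho(w,w')<\delta$, then $w'=[y',s']$ for some $(y',s')$ with $|s-s'|<\eta$ and $y'_0=y_0$.* Otherwise there are counterexamples $w_n=[y_n,s_n]$, $w_n'$ with $\rho(w_n,w_n')\to0$, and along a subsequence $(y_n,s_n)\to(y,s)\in Y\times[0,1]$. Then $w_n'\to[y,s]$. As $p$ is open, each neighborhood of $(y,s)$ has an image containing $w_n'$ for all large $n$, so there are $(y_n',s_n')\to(y,s)$ with $p(y_n',s_n')=w_n'$. For large $n$ we have $|s_n-s_n'|<\eta$ and $(y_n')_0=y_0=(y_n)_0$,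 a contradiction.

So $X$ is a metric continuum. Fact (1c) says that near points have near heights and *one* common symbol.

## Nearby maps and the cocycle along orbits

For maps not of the form in (2), the natural hope is that motion under $T$ does not separate nearby maps at all. This holds if $f'$ is obtained from $f$ by a small flow displacement, $f'(x)=\varphi_{u(x)}f(x)$ with $|u|\le\eta$, because then $T^nf'(x)=\varphi_{u(x)}T^nf(x)$ stays close to $T^nf(x)$ for all $n$. So one tries to prove that any two sufficiently close maps are related this way.

This is false for constants. Let $f\equiv[y,0]$ and $f'\equiv[y',0]$, with $y'\ne y$ agreeing with $y$ on a long window (possible, as $Y$ has no isolated points). They are as close as we like. But $[y',0]=[y,u]$ with $|u|<\frac14$ means $y'=S^ny$ with $n=u$, so $n=0$ and $y'=y$. The attempt stops exactly here: closeness at one point of $X$ controls finitely many symbols of the sequence, never the whole sequence.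

What distinguishes a more spread-out $f$? Closeness holds at *every* $x\in X$. If, as $x$ runs along one orbit, $f(x)$ runs along the *entire* orbit of $[y,s]$ in both directions, then (1c), applied at each time, compares the symbols $y_k$ and $y_k'$ for every $k$. A spread-out map reads off all of $y$. To make this precise we record how $f$ moves along orbits.

**Step 5: the cocycle.** Let $f\in C(X,X)$ and $x\in X$, and write $f(x)=[y,s]$. Lift the path $t\mapsto f(\varphi_tx)$, $t\in\mathbb R$, through the covering $p$, starting at $(y,s)$. The $Y$-coordinate of the lift is a continuous map from $\mathbb R$ to a totally disconnected space, hence constant. So there is a continuous $c(x,\cdot)=c_f(x,\cdot)\colon\mathbb R\to\mathbb R$ with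
$$c(x,0)=0,\qquad f(\varphi_tx)=\varphi_{c(x,t)}f(x).\tag{3}$$
By (1a) the number $c(x,t)$ is determined by the second equation. Comparing $f(\varphi_{s+t}x)=\varphi_{c(\varphi_sx,t)}f(\varphi_sx)$ with (3), uniqueness gives
$$c(x,s+t)=c(x,s)+c(\varphi_sx,t),\qquad c(x,t)=-c(\varphi_tx,-t),\tag{4}$$
the second from the first with $s,t$ replaced by $t,-t$.

*Joint continuity.* By (3), $c(x,t)\equiv\pi f(\varphi_tx)-\pi f(x)\pmod1$. The right side is a continuous map $X\times\mathbb R\to\mathbb R/\mathbb Z$ that vanishes at $t=0$. By the homotopy lifting property of $\mathbb R\to\mathbb R/\mathbb Z$ it has a continuous lift vanishing at $t=0$. For each $x$ this lift agrees with $c(x,\cdot)$ by uniqueness of path lifts. So $c$ is continuous on $X\times\mathbb R$.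

Examples, with $g\colon X\to\mathbb R$ continuous: if $f(x)=\varphi_{g(x)}(z)$, then $c(x,t)=g(\varphi_tx)-g(x)$, which is bounded. If $f(x)=\varphi_{g(x)}(x)$, then $f(\varphi_tx)=\varphi_{g(\varphi_tx)+t}(x)$, so $c(x,t)=t+g(\varphi_tx)-g(x)$, and $c(x,\mathbb R)=\mathbb R$ for every $x$.

**Definition (the sets $A$ and $B$).**
$$A=\{f\in C(X,X):f(X)\subset\varphi_{[-M,M]}(z)\text{ for some }z\in X,\ M>0\},\qquad B=C(X,X)\setminus A.$$

The first example lies in $A$, constants included. The second lies in $B$: for $f\in A$ and any $x$, the values $\varphi_{c(x,t)}f(x)$ lie in one orbit segment, so $c(x,\cdot)$ is bounded by (1a).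

## Maps outside one orbit segment read every symbol

**Lemma 2.** If $f\in B$, there is $x_0\in X$ with $c_f(x_0,\mathbb R)=\mathbb R$.

*Proof.* A priori each $c(x,\mathbb R)$ could be a half-line, which would give only half of the symbols. We rule out that no $x$ gives the whole line. Suppose $c(x,\mathbb R)\ne\mathbb R$ for all $x$. Each $c(x,\mathbb R)$ is an interval, so it is bounded above or below, and $X$ is the union over $N\in\mathbb N$ of
$$P_N=\{x:c(x,t)\le N\ \text{for all }t\},\qquad Q_N=\{x:c(x,t)\ge-N\ \text{for all }t\}.$$
These sets are closed by continuity of $c$. By Baire's theorem one of them contains a nonempty open set $V$.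

Every orbit is dense and so meets $V$, that is, $X=\bigcup_{s\in\mathbb R}\varphi_{-s}V$. By compactness there is $L$ such that each $x$ has some $|s|\le L$ with $\varphi_sx\in V$. Put $C_L=\max\{|c(x,s)|:x\in X,\ |s|\le L\}$ and $M=C_L+N$.

Let $V\subset P_N$. For any $x,t$, with $s$ chosen for $x$, (4) gives
$$c(x,t)=c(x,s)+c(\varphi_sx,t-s)\le C_L+N=M .$$
This upper bound holds at all points and times, so $c(x,t)=-c(\varphi_tx,-t)\ge-M$ as well. If $V\subset Q_N$, the same computation gives $c\ge-M$ everywhere, and then $c(x,t)=-c(\varphi_tx,-t)\le M$. In both cases $|c|\le M$ on $X\times\mathbb R$.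

Now $f$ maps the dense orbit of a point $x$ into the compact set $\varphi_{[-M,M]}f(x)$, so $f(X)\subset\varphi_{[-M,M]}f(x)$. Enlarging $M$ if it is $0$, we get $f\in A$, a contradiction. $\square$

**Lemma 3.** For every $\eta\in(0,\frac14)$, let $\delta$ be as in (1c). If $f\in B$, $f'\in C(X,X)$ and $d(f,f')<\delta$, then there is $u\colon X\to[-\eta,\eta]$ with $f'(x)=\varphi_{u(x)}f(x)$ for all $x\in X$.

*Proof.* We show that $f$ and $f'$ carry one orbit along the same sequence, and then extend by density. Take $x_0$ from Lemma 2 and write $f(x_0)=[y,s]$ with $s\in[0,1)$. By (1c), $f'(x_0)=[y',s']$ with $|s-s'|<\eta$. Put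
$$\alpha(t)=s+c_f(x_0,t),\qquad\alpha'(t)=s'+c_{f'}(x_0,t),$$
so that $f(\varphi_tx_0)=[y,\alpha(t)]$ and $f'(\varphi_tx_0)=[y',\alpha'(t)]$.

*Comparison at one time.* Fix $t$ and let $k=\lfloor\alpha(t)\rfloor$. Then $f(\varphi_tx_0)=[S^ky,\alpha(t)-k]$ with $\alpha(t)-k\in[0,1)$. By (1c), $f'(\varphi_tx_0)=[y'',s'']$ with $|s''-(\alpha(t)-k)|<\eta$ and $y''_0=(S^ky)_0=y_k$. Also $f'(\varphi_tx_0)=[S^ky',\alpha'(t)-k]$. Hence for some $m=m(t)\in\mathbb Z$,
$$y''=S^{m}S^ky',\qquad s''=\alpha'(t)-k-m,\qquad\text{so}\qquad|\alpha'(t)-\alpha(t)-m(t)|<\eta<\tfrac14 .$$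

*The integer $m(t)$ vanishes.* The continuous function $\alpha'-\alpha$ on $\mathbb R$ takes values in the disjoint union of the intervals $(m-\eta,m+\eta)$, $m\in\mathbb Z$, and at $t=0$ it equals $s'-s\in(-\eta,\eta)$. So it stays in $(-\eta,\eta)$ and $m(t)=0$ for all $t$. Therefore $y''=S^ky'$, and $y'_k=y''_0=y_k$ for $k=\lfloor\alpha(t)\rfloor$.

*All symbols agree.* Since $\alpha(\mathbb R)=\mathbb R$, every $k\in\mathbb Z$ occurs as $\lfloor\alpha(t)\rfloor$. Hence $y=y'$, and
$$f'(\varphi_tx_0)=[y,\alpha'(t)]=\varphi_{\alpha'(t)-\alpha(t)}f(\varphi_tx_0),\qquad|\alpha'(t)-\alpha(t)|<\eta .$$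

*All of $X$.* The set $D=\{(w,w'):w'\in\varphi_{[-\eta,\eta]}w\}$ is the image of the compact set $X\times[-\eta,\eta]$ under $(w,r)\mapsto(w,\varphi_rw)$, so it is closed. The continuous map $x\mapsto(f(x),f'(x))$ sends the dense orbit of $x_0$ into $D$, hence all of $X$ into $D$. $\square$

**Lemma 4.** $A$ and $B$ are clopen, and for $T=\varphi_\tau$ both are $F_T$-invariant.

*Proof.* Fix some $\eta\in(0,\frac14)$ and its $\delta$. Let $f\in B$ and $d(f,f')<\delta$. If $f'(X)\subset\varphi_{[-M,M]}(z)$, then $f(x)=\varphi_{-u(x)}f'(x)$ with $u$ from Lemma 3, so $f(X)\subset\varphi_{[-M-\eta,M+\eta]}(z)$ and $f\in A$, a contradiction. Hence $f'\in B$. So a map in $A$ and a map in $B$ are at distance at least $\delta$, and both sets are clopen. Both $\varphi_\tau$ and $\varphi_{-\tau}$ map orbit segments to orbit segments, so $f\in A$ if and only if $\varphi_\tau\circ f\in A$. $\square$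

## Entropy of $F_{\varphi_\tau}$ on $A$ and on $B$

We prove Theorem 1. Let $T=\varphi_\tau$ and let $K\subset C(X,X)$ be compact. By Lemma 4, $K\cap A$ and $K\cap B$ are compact, and by (E2) they may be treated separately.

**Step 6: $K\subset B$ contributes $0$.** Nearby maps in $B$ should stay near forever. Given $\varepsilon>0$, choose $\eta\in(0,\frac14)$ with $\rho(\varphi_rw,w)<\varepsilon/2$ for all $w\in X$, $|r|\le\eta$, and let $\delta$ be as in (1c). If $f\in B$ and $d(f,f')<\delta$, Lemma 3 gives for all $n\ge0$
$$T^nf'(x)=\varphi_{n\tau}\varphi_{u(x)}f(x)=\varphi_{u(x)}T^nf(x),$$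
so $d(F_T^nf,F_T^nf')\le\varepsilon/2<\varepsilon$. Thus the iterates of $F_T|_B$ are equicontinuous. By (E1), $s_n(\varepsilon,K)$ is at most the number of sets of diameter $<\delta$ needed to cover $K$, which does not depend on $n$. So $h(F_T,K)=0$.

**Step 7: coordinates on $A$.** We write each $f\in A$ as a point and a shape, as in (2). Fix $e\in X$. If $f(X)\subset\varphi_{[-M,M]}(z)$ and $f(e)=\varphi_az$, then $f(X)\subset\varphi_{[-M-a,M-a]}f(e)$. By (1a) and compactness, $t\mapsto\varphi_tf(e)$ is a homeomorphism of $[-M-a,M-a]$ onto its image. So there is a unique function $g_f\colon X\to\mathbb R$, and it is continuous, with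
$$f(x)=\varphi_{g_f(x)}f(e),\qquad g_f(e)=0.\tag{5}$$

*The map $f\mapsto g_f$ from $A$ to $C(X,\mathbb R)$ is continuous.* Let $0<\eta<\frac18$ and choose $\delta$ such that $\rho(w,w')<\delta$ implies that $\pi(w),\pi(w')$ are at circle distance $<\eta$. By (5), $g_f(x)\equiv\pi f(x)-\pi f(e)\pmod1$. If $f,f'\in A$ and $d(f,f')<\delta$, then
$$g_f(x)-g_{f'}(x)\equiv[\pi f(x)-\pi f'(x)]-[\pi f(e)-\pi f'(e)]\pmod1$$
is within $2\eta<\frac14$ of an integer for every $x$. Since $X$ is connected and the difference is $0$ at $e$, that integer is always $0$, so $\|g_f-g_{f'}\|<2\eta$.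

**Step 8: $K\subset A$ contributes at most $h(T)$.** We count shapes once and for all, and count only the orbits of the point $f(e)$. The set $G=\{g_f:f\in K\}$ is compact by Step 7. Let $C$ bound $\|g\|$ for $g\in G$. Given $\varepsilon>0$, choose $\delta>0$ such that for all $v,v'\in X$:

- $\rho(v,v')<\delta$ and $|r|\le C$ imply $\rho(\varphi_rv,\varphi_rv')<\varepsilon/2$ (uniform continuity of the flow on $X\times[-C,C]$);
- $|r-r'|<\delta$ implies $\rho(\varphi_rv,\varphi_{r'}v)<\varepsilon/2$ (since $\varphi_{r'}v=\varphi_{r'-r}(\varphi_rv)$, uniform continuity near time $0$ suffices).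

By commutativity, $T^if(x)=\varphi_{g_f(x)}(T^if(e))$. Suppose $\|g_f-g_{f'}\|<\delta$ and $\rho(T^if(e),T^if'(e))<\delta$ for $0\le i<n$. Passing from $\varphi_{g_f(x)}(T^if(e))$ to $\varphi_{g_f(x)}(T^if'(e))$ and then to $\varphi_{g_{f'}(x)}(T^if'(e))$ costs less than $\varepsilon/2$ each time. So $\rho(T^if(x),T^if'(x))<\varepsilon$ for all $x$, and since $X$ is compact, $d(F_T^if,F_T^if')<\varepsilon$ for $0\le i<n$.

Cover $G$ by $N$ sets of diameter $<\delta$, and cover $X$ by $s_n(\delta/3,X)$ sets of $n$-step diameter $<\delta$, as in (E1). Sorting the maps $f\in K$ by the set containing $g_f$ and the set containing $f(e)$ covers $K$ by sets of $n$-step diameter $<\varepsilon$ (the supremum defining this diameter could a priori equal $\varepsilon$, but in any case two maps in the same set are never $(n,\varepsilon)$-separated, which is all (E1) uses). Hence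
$$s_n(\varepsilon,K)\le N\cdot s_n(\delta/3,X),\qquad N\text{ independent of }n,$$
and $h(F_T,K)\le h(T)$.

Steps 6 and 8 give $h(F_T)\le h(T)$, and with (1), $h(F_T)=h(T)$.

**Step 9: $h(\varphi_\tau)=|\tau|h(S)$.** It remains to compute this number. First let $\tau=1$. The closed set $p(Y\times\{0\})$ is $\varphi_1$-invariant, and since $\varphi_1[y,0]=[y,1]=[Sy,0]$ and $y\mapsto[y,0]$ is injective, it is conjugate to $(Y,S)$. So $h(\varphi_1)\ge h(S)$. Conversely, $p(Sy,s)=[Sy,s]=[y,s+1]=\varphi_1p(y,s)$, so $p\colon Y\times[0,1]\to X$ is a surjective semiconjugacy from $S\times\mathrm{id}$ to $\varphi_1$, and by (E3) $h(\varphi_1)\le h(S\times\mathrm{id})\le h(S)+0$.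

Now let $\sigma,\tau>0$. Given $\varepsilon>0$ choose $\delta>0$ such that $\rho(v,v')<\delta$ implies $\rho(\varphi_rv,\varphi_rv')<\varepsilon$ for $0\le r\le\tau$. For $m\ge1$ let $n=\lceil m\sigma/\tau\rceil$. Each time $j\sigma$ with $0\le j<m$ satisfies $j\sigma<n\tau$, so $j\sigma=i\tau+r$ with $0\le i<n$ and $0\le r<\tau$. Hence two points that stay $\delta$-close for $n$ iterates of $\varphi_\tau$ stay $\varepsilon$-close for $m$ iterates of $\varphi_\sigma$. So an $(m,\varepsilon)$-separated set for $\varphi_\sigma$ is $(n,\delta)$-separated for $\varphi_\tau$, and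
$$\frac1n\log s_n(\delta,X;\varphi_\tau)\ge\frac mn\cdot\frac1m\log s_m(\varepsilon,X;\varphi_\sigma),\qquad\frac mn\to\frac\tau\sigma\quad(m\to\infty).$$
Thus $h(\varphi_\tau)\ge\frac\tau\sigma h(\varphi_\sigma)$. Exchanging $\sigma$ and $\tau$ gives equality. Taking $\sigma=1$, and using $h(\varphi_{-\tau})=h(\varphi_\tau)$ and $h(\mathrm{id})=0$, we get $h(\varphi_\tau)=|\tau|h(S)$ for all $\tau\in\mathbb R$. Since $0<h(S)\le\log2$, this proves Theorem 1: the conjecture is false. $\blacksquare$

## All values, homeomorphisms, and several components

**Step 10: Theorem 2(2).** We must place the homeomorphisms in $B$. The clopen invariant splitting is Lemma 4, and equicontinuity on $B$ is Step 6. Let $f$ be a homeomorphism of $X$ and suppose $f\in A$. Then $X=f(X)\subset\varphi_{[-M,M]}(z)$ for some $z=[y,s]$ and $M>0$. For each $y'\in Y$ we have $[y',0]=[y,s+t]$ with $|t|\le M$, so $y'=S^ny$ with $n=s+t$ an integer in $[s-M,s+M]$. There are finitely many such $n$, so $Y$ would be finite, a contradiction. Hence all homeomorphisms lie in $B$. A compact set of homeomorphisms is a compact subset of $B$ and contributes $0$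 by Step 6.

**Step 11: Theorem 2(1).** Every value in $[0,\infty)$ is $|\tau|h(S)$ for some $\tau$, and it is realized by the homeomorphism $\varphi_\tau$ by Theorem 1. To realize $\infty$ we transplant the opening example into $X$. Let $j(u)=\varphi_u(e)$ for $u\in[0,1]$. By (1a) it is a homeomorphism onto a compact set $J\subset X$. By Tietze's theorem there is a continuous $r\colon X\to[0,1]$ with $r\circ j=\mathrm{id}$. Let $T=j\circ g\circ r$ with $g$ the tent map. Then $T\circ j=j\circ g$, so $T^n\circ j=j\circ g^n$.

Fix $k$, distinct points $x_1,\dots,x_k\in X$, and continuous $\psi_i\colon X\to[0,1]$ with pairwise disjoint supports and $\psi_i(x_i)=1$. For $a\in[0,1]^k$ put $f_a=j\circ\sum_ia_i\psi_i$. The sum has values in $[0,1]$, so $f_a\in C(X,X)$. The set $K=\{f_a:a\in[0,1]^k\}$ is compact, as a continuous image of $[0,1]^k$, and $T^nf_a(x_i)=j(g^n(a_i))$. By compactness there is $\varepsilon'>0$ such that $|u-v|\ge\frac14$ implies $\rho(j(u),j(v))\ge\varepsilon'$. Let each $a_i$ range over the $2^n$ points $a_w$ of the opening section. For two different choices of $a$, some coordinate $i$ differs, and at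 some time before $2n$ the values of the two maps at $x_i$ are at least $\varepsilon'$ apart. So $s_{2n}(\varepsilon',K)\ge2^{nk}$ and $h(F_T)\ge\frac k2\log2$. As $k$ is arbitrary, $h(F_T)=\infty$.

**Step 12: Theorem 2(3).** The lower bound is Lemma 1. To show it is sharp we take copies of $X$. Let $X'=X\times\{1,\dots,m\}$, with the metric $\rho$ on each sheet and distance $1+\operatorname{diam}X$ between points of different sheets, and let $T'=\varphi_\tau\times\mathrm{id}$ with $\tau\ne0$. Then $X'$ has exactly $m$ components, and by (E2) $h(T')=h(\varphi_\tau)=|\tau|h(S)\in(0,\infty)$.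

Let $f\in C(X',X')$. Each sheet is connected, so its image lies in one sheet, and $f(x,i)=(f_i(x),j_i)$ with $f_i\in C(X,X)$. Moreover $T'f(x,i)=(\varphi_\tau f_i(x),j_i)$, so $F_{T'}$ preserves $(j_1,\dots,j_m)$. Maps with different $(j_1,\dots,j_m)$ are at distance $1+\operatorname{diam}X$. Thus $C(X',X')$ is a finite disjoint union of clopen $F_{T'}$-invariant pieces. On each piece $d(f,f')=\max_id(f_i,f_i')$, so the piece is isometric to $C(X,X)^m$ with the max metric, and $F_{T'}$ acts there as $(F_{\varphi_\tau})^{\times m}$. A compact subset of a piece lies in the product $K_1\times\dots\times K_m$ of its projections, so by (E3) its entropy is at most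
$$\sum_ih(F_{\varphi_\tau},K_i)\le m\,h(F_{\varphi_\tau})=m\,h(\varphi_\tau)=m\,h(T').$$
By (E2) the same bound holds for every compact subset of $C(X',X')$. With Lemma 1, $h(F_{T'})=m\,h(T')\in(0,\infty)$, so the constant $m$ is sharp.

Finally, if $h(T')>0$ and $X'$ has infinitely many components, Lemma 1 applies for every $m$, and $h(F_{T'})=\infty$. So $h(T')>0$ and $h(F_{T'})<\infty$ force $X'$ to have finitely many components. $\blacksquare$
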